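# Automorphisms of positive entropy on iterated blowups of $\mathbb P^3$

Everything is over $\mathbb C$. For a smooth projective variety $X$ and $f\in\mathrm{Aut}(X)$, the topological entropy $h_{top}(f)$ is defined as follows. Fix a metric $\delta$ on $X$, and let $s(n,\epsilon)$ be the largest number of points of $X$ such that any two of them are moved at least $\epsilon$ apart by some $f^k$ with $0\le k<n$. Then $h_{top}(f)=\lim_{\epsilon\to 0}\limsup_n \frac1n\log s(n,\epsilon)$. We use only the following textbook theorem.

**Theorem (Gromov–Yomdin).** For an automorphism $f$ of a compact Kähler manifold $X$, $h_{top}(f)$ is the logarithm of the spectral radius of $f^*$ on $H^*(X)$.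

For instance, an automorphism of $\mathbb P^3$ is linear and acts trivially on $H^*(\mathbb P^3)$, so its entropy is $0$. Positive entropy needs a richer second cohomology, and blowing up enlarges it.

## 1. The easy case: a trivial $\mathbb P^1$-bundle over a surface

Start from $\mathbb P^1\times\mathbb P^1\times\mathbb P^1$.

**Proposition 1.** Let $S\to\mathbb P^1\times\mathbb P^1$ be a composition of point blowups and $g\in\mathrm{Aut}(S)$. Then $S\times\mathbb P^1$ is obtained from $(\mathbb P^1)^3$ by successively blowing up smooth rational curves, and $f=g\times\mathrm{id}$ is an automorphism of it with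
$$h_{top}(f)=h_{top}(g)=\log\big(\text{spectral radius of } g^*|_{H^2(S)}\big).$$

**Proof.** Blowing up a point $s$ of a surface and then multiplying by $\mathbb P^1$ is the same as blowing up the curve $\{s\}\times\mathbb P^1$ in the product. This gives the first claim. By Künneth, $H^*(S\times\mathbb P^1)=H^*(S)\otimes H^*(\mathbb P^1)$ and $f^*=g^*\otimes\mathrm{id}$, so the eigenvalues of $f^*$ are those of $g^*$, each counted twice. As $S$ is rational, it has no odd cohomology, and $g^*$ is the identity on $H^0$ and $H^4$. On $H^2(S,\mathbb Z)$ it is invertible over $\mathbb Z$, hence has determinant $\pm1$ and spectral radius $\ge1$. Gromov–Yomdin, applied to $f$ and to $g$, finishes the proof. $\square$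

So from $(\mathbb P^1)^3$ one needs only a blown-up surface with an automorphism of positive entropy, and every such automorphism will do. (The surface of Section 9 is an example.) Now change the starting point.

**Problem.** Is there a finite composition of blowups at points or smooth curves $X\to\mathbb P^3$, starting from $\mathbb P^3$, and an automorphism $f:X\to X$ with positive entropy?

The problem is taken from Tuyen Trung Truong, "Automorphisms of blowups of threefolds being Fano or having Picard number $1$", arXiv:1501.01515 (2015). The answer is yes. What changes is this: blowups of $\mathbb P^3$ do fiber over surfaces in lines, but the $\mathbb P^1$-bundles that appear are twisted, and an automorphism of the base has to respect the twist before it can lift.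

A remark on why we look for fibrations at all. By Lesieutre (*Some constraints on positive entropy automorphisms of smooth threefolds*, Ann. Sci. ÉNS 2018), no iterated smooth blowup of $\mathbb P^3$ has a primitive positive entropy automorphism, so it is unavoidable that the examples preserve a fibration. This is not used below.

## 2. $\mathbb P^3$ blown up along two skew lines

Let $L_1=\{X_0=X_1=0\}$ and $L_2=\{X_2=X_3=0\}$ in $\mathbb P^3$. They are disjoint. A *transversal* is a line meeting both. Let
$$M=\{(X,u,v)\in\mathbb P^3\times\mathbb P^1\times\mathbb P^1:\ X_0u_1=X_1u_0,\ X_2v_1=X_3v_0\}=\mathrm{Bl}_{L_1\cup L_2}\mathbb P^3 ,$$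
and let $p:M\to\mathbb P^1\times\mathbb P^1$ be the projection to $(u,v)$.

For a vector bundle $V$, write $\mathbb P(V)$ for the bundle of lines in $V$. The two equations say $(X_0,X_1)\in\mathbb Cu$ and $(X_2,X_3)\in\mathbb Cv$, that is, $X$ is a line in the plane $\mathbb Cu\oplus\mathbb Cv\subset\mathbb C^4$. Hence
$$M=\mathbb P(\mathcal O(-1,0)\oplus\mathcal O(0,-1)).$$
The fiber of $p$ over $(u,v)$ is the strict transform of the transversal $\{[su:tv]\}$, which meets $L_1$ at $s=0$ and $L_2$ at $t=0$. Transversals may meet each other on $L_1$ or $L_2$, but in $M$ distinct ones are disjoint, being distinct fibers of $p$.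

Now let $\varepsilon:S\to\mathbb P^1\times\mathbb P^1$ be a composition of $n$ point blowups. Let $F_1,F_2\in\mathrm{Pic}\,S$ be the pullbacks of $\mathcal O(1,0),\mathcal O(0,1)$. With coordinates $x,y$ on the two factors, $F_1$ is the class of $\{x=\text{const}\}$ and $F_2$ that of $\{y=\text{const}\}$, and $F_1^2=F_2^2=0$, $F_1\cdot F_2=1$. Put
$$\alpha=F_1-F_2,\qquad V=N_1\oplus N_2,\quad N_1=\mathcal O(-F_1),\ N_2=\mathcal O(-F_2),\qquad X=M\times_{\mathbb P^1\times\mathbb P^1}S=\mathbb P_S(V),$$
with projection $\pi:X\to S$.

**Lemma 2.** $X\to M$ is a composition of $n$ blowups along smooth rational curves. If $\varepsilon$ blows up distinct points of $\mathbb P^1\times\mathbb P^1$, these curves are disjoint fibers of $p$. Hence $X\to\mathbb P^3$ is a composition of $n+2$ blowups along smooth rational curves.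

**Proof.** Blowing up commutes with flat base change: the blowup of an ideal $I$ is $\mathrm{Proj}\bigoplus_k I^k$, and for a flat map the pullback of $I^k$ is the $k$-th power of the pulled back ideal. Write $S=S_n\to\dots\to S_0=\mathbb P^1\times\mathbb P^1$ and $X_k=M\times_{S_0}S_k$. Then $X_k=X_{k-1}\times_{S_{k-1}}S_k$, and $X_{k-1}\to S_{k-1}$ is a $\mathbb P^1$-bundle, in particular flat. So $X_k$ is the blowup of $X_{k-1}$ along the fiber over the point blown up in $S_{k-1}$, a smooth rational curve. For distinct points these are disjoint fibers of $p$. The two extra blowups are along $L_1,L_2$. $\square$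

We say that $g\in\mathrm{Aut}(S)$ *lifts* to $X$ if there is $f\in\mathrm{Aut}(X)$ with $\pi\circ f=g\circ\pi$. Here are the results that we shall prove.

**Theorem A.** There are $12$ points of $\mathbb P^1\times\mathbb P^1$ such that, if $X$ is the blowup of $M$ along the $12$ corresponding (disjoint, smooth rational) fibers of $p$, then $X$ has an automorphism $f$ with $h_{top}(f)=\log(7+4\sqrt3)>0$. Thus $X\to\mathbb P^3$ is a composition of $14$ blowups along smooth rational curves.

**Theorem B.**
1. With $10$ transversals instead of $12$ (so $12$ blowups in all) there are $X$, $f$ with $h_{top}(f)=\log(9+4\sqrt5)$.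
2. For every $N\ge2$ there is an $X$, obtained with $6N$ transversals, such that $\mathrm{Aut}(X)$ contains a free group of rank $N-1$ all of whose nontrivial elements have positive entropy. More precisely, there are involutions $\tau_1,\dots,\tau_N$ of a rational surface $S$, generating a free product $(\mathbb Z/2)^{*N}\subset\mathrm{Aut}(S)$, each element of which lifts to $\mathrm{Aut}(X)$. An element represented by a cyclically reduced word of length $m\ge2$ has lifts of entropy $\ge m\log 3$.

**Theorem C.** Let $\varepsilon:S\to\mathbb P^1\times\mathbb P^1$ be a composition of $n$ point blowups and $X=M\times_{\mathbb P^1\times\mathbb P^1}S$. Then $g\in\mathrm{Aut}(S)$ lifts to an automorphism of $X$ if and only if $g^*(F_1-F_2)=\pm(F_1-F_2)$. If moreover $g$ has positive entropy, then $n\ge 9$.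

## 3. Which surface automorphisms lift

Since $S$ is rational, $\mathrm{Pic}\,S=H^2(S,\mathbb Z)$, so line bundles with equal classes are isomorphic.

**Lemma 3.** Let $V,V'$ be rank-$2$ bundles on $S$. Then $\mathbb P(V)\cong\mathbb P(V')$ over $S$ if and only if $V'\cong V\otimes Q$ for some line bundle $Q$.

**Proof.** A line $\ell\subset V_s$ gives the line $\ell\otimes Q_s\subset V_s\otimes Q_s$, so $\mathbb P(V)\cong\mathbb P(V\otimes Q)$. Conversely let $\varphi:\mathbb P(V)\to\mathbb P(V')$ be an isomorphism over $S$. The line bundle $\varphi^*\mathcal O_{\mathbb P(V')}(1)$ has degree $1$ on fibers, so it is $\mathcal O_{\mathbb P(V)}(1)\otimes\pi^*Q'$ for some $Q'\in\mathrm{Pic}\,S$. Pushing forward to $S$ gives $V'^\vee\cong V^\vee\otimes Q'$, so $V'\cong V\otimes Q'^{-1}$. $\square$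

**Lemma 4.** If $K_1\oplus K_2\cong K_1'\oplus K_2'$ for line bundles on $S$, then $\{K_1,K_2\}=\{K_1',K_2'\}$ up to isomorphism.

This is a case of the Krull–Schmidt theorem for vector bundles (Atiyah). For line bundles it takes three lines.

**Proof.** Let $a_j:K_1\to K_j'$ be the components of the isomorphism on $K_1$, and $b_j:K'_j\to K_1$ the components of its inverse followed by projection to $K_1$. Then $b_1a_1+b_2a_2=\mathrm{id}$, and each $b_ja_j$ lies in $H^0(S,\mathcal O)=\mathbb C$. So some $b_ja_j$ is a nonzero constant, whence $a_j$ vanishes nowhere and $K_1\cong K_j'$. Comparing determinants, $K_2$ is isomorphic to the other $K'$. $\square$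

**Proposition 5.** $g\in\mathrm{Aut}(S)$ lifts to $X$ if and only if $g^*\alpha=\pm\alpha$. Any lift $f$ satisfies $h_{top}(f)=h_{top}(g)=\log(\text{spectral radius of }g^*|_{H^2(S)})$.

**Proof.** **Step 1: lifting as a statement about bundles.** We have $\mathbb P(g^*V)=S\times_g\mathbb P(V)$, with a natural isomorphism $\mathbb P(g^*V)\to\mathbb P(V)$ covering $g$. Composing with it turns isomorphisms $\mathbb P(V)\to\mathbb P(g^*V)$ over $S$ into lifts of $g$, and every lift arises in this way. By Lemma 3, $g$ lifts if and only if $g^*V\cong V\otimes Q$ for some $Q$.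

**Step 2: the two cases.** Tensoring $V$ with $N_1^{-1}$ does not change $\mathbb P(V)$, so we may replace $V$ by $\mathcal O\oplus\mathcal O(F_1-F_2)=\mathcal O\oplus\mathcal O(\alpha)$. The condition becomes
$$\mathcal O\oplus\mathcal O(g^*\alpha)\cong Q\oplus Q(\alpha).$$
By Lemma 4, either $Q\cong\mathcal O$ and $g^*\alpha=\alpha$, or $Q\cong\mathcal O(-\alpha)$ and $g^*\alpha=-\alpha$. Conversely, in each case that choice of $Q$ makes the two sides isomorphic.

**Step 3: entropy.** Let $\xi=c_1(\mathcal O_{\mathbb P(V)}(1))$. By the projective bundle formula $H^*(X)=\pi^*H^*(S)\oplus\xi\,\pi^*H^*(S)$. Since $f$ maps fibers of $\pi$ isomorphically to fibers, $f^*\xi$ has degree $1$ on fibers, so $f^*\xi\in\xi+\pi^*H^2(S)$. Thus $f^*$ preserves $\pi^*H^*(S)$, acting there as $g^*$, and acts on the quotient $H^*(X)/\pi^*H^*(S)\cong\xi\,\pi^*H^*(S)$ again as $g^*$. Its eigenvalues are those of $g^*$ on $H^*(S)$, each counted twice. Conclude as in Proposition 1. $\square$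

This proves the first half of Theorem C. Two tests by hand.

*No transversals.* If $S=\mathbb P^1\times\mathbb P^1$, then $g^*$ permutes $F_1$ and $F_2$, so $g^*\alpha=\pm\alpha$ and every $g$ lifts. But $g^*$ has order at most $2$, and the entropy is $0$.

*Projection from a point.* A more obvious way to fiber a blowup of $\mathbb P^3$ in lines is to project from a point $q$: $\mathrm{Bl}_q\mathbb P^3=\mathbb P_{\mathbb P^2}(\mathcal O\oplus\mathcal O(1))$. Pull this back to a composition $S$ of point blowups of $\mathbb P^2$, and let $H$ be the pullback of the class of a line. Steps 1 and 2, with $H$ in place of $\alpha$, show that a lift of $g$ requires $g^*H=\pm H$. So $(g^2)^*H=H$. As $H^2=1>0$, the Hodge index theorem says that the lattice $H^\perp\subset\mathrm{Pic}\,S$ is negative definite, so it has only finitely many isometries. Hence $g^*$ has finite order on $\mathrm{Pic}\,S$, and $g$ has entropy $0$. The failure occurs exactly at the sign of $H^2$.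

For the two skew lines, $\alpha^2=(F_1-F_2)^2=-2<0$, and this obstruction is absent: $\alpha^\perp$ still contains classes of positive square. So the problem has become one about surfaces: find $S$ and $g\in\mathrm{Aut}(S)$ of positive entropy with $g^*\alpha=\alpha$.

## 4. Eight points are too few

**Proposition 6.** Let $S$ be $\mathbb P^1\times\mathbb P^1$ blown up $n$ times at points. If some $g\in\mathrm{Aut}(S)$ has positive entropy, then $n\ge9$.

**Proof.** We use that $g^*$ fixes the canonical class $K_S$, and that $K_S^2=8-n$.

**Step 1: $n\le7$.** Then $K_S^2>0$, so $K_S^\perp\subset\mathrm{Pic}\,S$ is a negative definite lattice with finitely many isometries. Since $K_S$ and $K_S^\perp$ span $\mathrm{Pic}(S)_{\mathbb Q}$, $g^*$ has finite order, and the entropy is $0$, a contradiction.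

**Step 2: $n=8$.** Now $K_S^2=0$. Also $K_S\ne0$, since $K_S\cdot E=-1$ for the last exceptional curve $E$. Let $\lambda>1$ be the spectral radius of $g^*$ on $H^2(S,\mathbb R)=\mathrm{Pic}(S)_{\mathbb R}$. The nef cone is closed and convex, has interior points (the ample classes), contains no line (if $\pm\theta$ are nef, then $\theta$ is zero on all curves, so $\theta=0$), and is preserved by $g^*$. By Perron–Frobenius (Birkhoff) there is a nonzero nef $\theta$ with $g^*\theta=\lambda\theta$. From $\theta^2=(g^*\theta)^2=\lambda^2\theta^2$ we get $\theta^2=0$, and from $K_S\cdot\theta=g^*K_S\cdot g^*\theta=\lambda K_S\cdot\theta$ we get $K_S\cdot\theta=0$. If $\theta$ and $K_S$ were independent, they would span a plane on which the intersection form is zero. By the Hodge index theorem there is a hyperplane on which the form is negative definite. The plane meets it in a nonzero vector, which is impossible. So $\theta$ is a multiple of $K_S$, hence $g^*\theta=\theta$ and $\lambda=1$, a contradiction. $\square$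

With Proposition 5 this completes the proof of Theorem C. Since $n$ points give $n+2$ blowups of $\mathbb P^3$, this construction needs at least $11$ blowups. Theorem B(1) uses $12$; we do not claim that $11$ is attained.

## 5. The involution that fixes a $(2,2)$ curve pointwise

We need a supply of involutions of blown-up surfaces. They come from a curve that is fixed pointwise, because blowing up points on such a curve does no harm.

**Convention.** Let $\Gamma$ be a smooth curve on a smooth surface $T$, and $q_1,\dots,q_n\in\Gamma$, repetitions allowed. Let $T[q_1,\dots,q_n]$ be obtained by successively blowing up the point $q_j$ of the strict transform of $\Gamma$, which is identified with $\Gamma$. The (total) exceptional class attached to $q_j$ is the pullback to $T[q_1,\dots,q_n]$ of the class of the exceptional curve of the $j$-th blowup. Two facts: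

* Interchanging adjacent $q_j\ne q_{j+1}$ changes neither the surface nor the two attached classes, since these are blowups of two different points of one surface.
* An automorphism of $T$ fixing $\Gamma$ pointwise fixes the point $q$, so it lifts to $T[q]$. The lift fixes the strict transform of $\Gamma$ pointwise (it does so away from one point) and preserves the exceptional curve over $q$, hence fixes its class. So this can be repeated.

Let $\Gamma'\subset T'=\mathbb P^1_x\times\mathbb P^1_z$ be a smooth curve of bidegree $(2,2)$. It is connected, being an ample divisor, so it is irreducible, and it has genus $1$. The projection $z|_{\Gamma'}$ has degree $2$, and by Riemann–Hurwitz it has exactly four ramification points. They lie in four different fibers of $z$, because a ramification point fills its fiber. On a general fiber of $z$ there is a unique involution of $\mathbb P^1_x$ whose fixed points are the two points of $\Gamma'$. Together these give a birational involution $\tau$ of $T'$.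

*Example.* Let $\Gamma'$ be $(z^2-4)x^2=z^2-1$. It is smooth: at a singular point with $x,z$ finite, $2(z^2-4)x=0$; if $x=0$ then $z=\pm1$ and the $z$-derivative of $(z^2-4)x^2-(z^2-1)$ is $-2z\ne0$, and if $z^2=4$ the equation fails. At $x=\infty$ use $w=1/x$: the curve $z^2-4=w^2(z^2-1)$ has $z=\pm2$ at $w=0$, with $z$-derivative $2z\ne0$. At $z=\infty$ the points are $x=\pm1$, where the derivative in $x$ is nonzero. The involution is $\tau(x,z)=\big(\frac{z^2-1}{(z^2-4)x},z\big)$. It is undefined exactly at $(x,z)=(0,\pm1),(\infty,\pm2)$, and these are the four ramification points.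

**Lemma 7.** Let $R$ be the set of ramification points of $z|_{\Gamma'}$. Then $\tau$ is a regular automorphism of $T'[R]$. It fixes $\Gamma'$ pointwise, and exchanges the exceptional curve over $r\in R$ with the strict transform of the $z$-fiber through $r$.

**Proof.** **Step 1: away from the branch points.** Write $\Gamma'$ as $Ax^2+Bx+C=0$, with $A,B,C$ polynomials in $z$ of degree $\le2$ (binary forms of degree $2$, to include $z=\infty$). They have no common zero, since $\Gamma'$ is irreducible of class $(2,2)$ and contains no fiber. Then
$$\tau(x)=-\frac{Bx+2C}{2Ax+B}.$$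
The trace of the matrix is $0$, so this is an involution, and $\tau(x)=x$ means $Ax^2+Bx+C=0$. The determinant is $4AC-B^2$, so $\tau$ is regular over $\{B^2-4AC\ne0\}$ and fixes $\Gamma'$ there.

**Step 2: a normal form at a branch point.** Let $z_0$ be a zero of the discriminant. Choose the coordinate $x$ so that the ramification point is $x=0$. The quadratic at $z_0$ is then a nonzero multiple of $x^2$: $A(z_0)\ne0$, $B(z_0)=C(z_0)=0$. Near $z_0$ replace $x$ by $x+B/2A$. The equation becomes $x^2=D(z)$ with $D=(B^2-4AC)/4A^2$, $D(z_0)=0$. The differential of $x^2-D$ at $(0,z_0)$ is $-D'(z_0)\,dz$, so smoothness of $\Gamma'$ forces $D'(z_0)\ne0$. Hence $s=D(z)$ is a local holomorphic coordinate on a small neighborhood $U$ of $z_0$, and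
$$\Gamma'=\{x^2=s\},\qquad \tau(s,x)=(s,s/x).$$

**Step 3: one blowup makes $\tau$ regular.** The blowup of $U\times\mathbb P^1$ at $(0,0)$ is covered by three charts:

* $V_1$ with coordinates $(u,x)$, $s=ux$;
* $V_2$ with coordinates $(s,v)$, $x=vs$;
* $V_3$ with coordinates $(s,y)$, $x=1/y$.

In $V_1$, $\tau$ sends $(s,x)=(ux,x)$ to $(ux,u)$, whose coordinates in $V_1$ are $(x,u)$. So $\tau(u,x)=(x,u)$. In $V_2$, $(s,vs)\mapsto(s,1/v)$, which is the point $y=v$ of $V_3$. In $V_3$, $(s,1/y)\mapsto(s,sy)$, which is the point $v=y$ of $V_2$. These maps are regular and agree on overlaps, since they all extend $\tau$. So $\tau$ is regular on the blowup.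

**Step 4: the curves.** In $V_1$ the equation $x^2=s$ reads $x(x-u)=0$, so the strict transform of $\Gamma'$ is $\{u=x\}$, which is fixed pointwise. (It lies in $V_1$: in $V_2$ it is $v^2s=1$, so $v\ne0$; in $V_3$ it is $sy^2=1$, so $y\neq0$.) The exceptional curve is $\{x=0\}$ and the strict transform of the fiber $s=0$ is $\{u=0\}$. The swap $(u,x)\mapsto(x,u)$ exchanges them. $\square$

We next compute the action on $\mathrm{Pic}$, for any further blowups at points of $\Gamma'$. Let $\Phi$ be the class of a fiber of $z$ and $F$ the class of a fiber of $x$.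

**Lemma 8.** Let $S=T'[R,q_1,\dots,q_m]$ with $q_j\in\Gamma'$. Then $\tau$ lifts to an involution of $S$. Let $E_r$ $(r\in R)$ and $G_1,\dots,G_m$ be the attached exceptional classes, $\rho=\sum_{r\in R}E_r$, and $v=\rho-2\Phi$. Then
$$\tau^*\Phi=\Phi,\qquad \tau^*G_j=G_j,\qquad \tau^*E_r=\Phi-E_r,\qquad \tau^*F=F+2\Phi-\rho. \tag{1}$$
Moreover $v^2=-4$, and for $D$ in the span of $F,\Phi,\rho,G_1,\dots,G_m$,
$$\tau^*D=D+\tfrac12(D\cdot v)\,v, \tag{2}$$
the reflection in $v$. On a difference $E_r-E_{r'}$, $\tau^*$ acts as $-1$.

**Proof.** **Step 1: the first three formulas.** By Lemma 7 and the Convention, $\tau$ lifts through all the blowups and fixes the $G_j$. It preserves $z$, so it fixes $\Phi$. The strict transform in $T'[R]$ of the $z$-fiber through $r$ has class $\Phi-E_r$, because that fiber contains only one point of $R$. So $\tau^*E_r=\Phi-E_r$ by Lemma 7.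

**Step 2: $\tau^*F$.** $\mathrm{Pic}\,S$ has basis $F,\Phi,E_r,G_j$, and $\tau^*$ is an isometric involution, so $\tau^*F\cdot D=F\cdot\tau^*D$. Hence $\tau^*F\cdot\Phi=F\cdot\Phi=1$, $\tau^*F\cdot G_j=F\cdot G_j=0$, and $\tau^*F\cdot E_r=F\cdot(\Phi-E_r)=1$. So $\tau^*F=F+k\Phi-\rho$ for some $k$. Since $0=F^2=(\tau^*F)^2=2k-4$, we get $k=2$.

**Step 3: the reflection.** $v^2=\rho^2-4\rho\cdot\Phi+4\Phi^2=-4$. The classes $\Phi$ and $G_j$ are fixed and orthogonal to $v$. Next, $F\cdot v=-2$ and $\tau^*F=F-v$. Finally $\rho\cdot v=-4$ and $\tau^*\rho=4\Phi-\rho=\rho-2v$. So (2) holds on the spanning classes. The last claim follows from $\tau^*E_r=\Phi-E_r$. $\square$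

## 6. The two coordinate rulings, and what goes wrong

Let $\Gamma\subset\mathbb P^1_x\times\mathbb P^1_y$ be a smooth $(2,2)$ curve. The first thing to try is to apply Lemma 8 to both rulings. Let $W_1$ and $W_2$ be the ramification sets of $x|_\Gamma$ and $y|_\Gamma$. They are disjoint, since the tangent line of $\Gamma$ at a point has only one direction. Blow up the $8$ points $W_1\cup W_2$. We get two involutions $\sigma_1,\sigma_2$, preserving the fibers of $x$ and of $y$ respectively. By Lemma 8, $\sigma_j^*$ is the reflection in
$$w_j=\sum_{r\in W_j}E_r-2F_j,\qquad w_j^2=-4,\qquad w_1\cdot w_2=4F_1\cdot F_2=4$$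
on the span of $F_1,F_2$ and the two sums. Two things fail.

*The lift.* Since $\alpha\cdot w_1=-2(F_1-F_2)\cdot F_1=2$ and $\alpha\cdot w_2=-2$, we have $\sigma_1^*\alpha=\alpha+w_1$ and $\sigma_2^*\alpha=\alpha-w_2$. Neither is $\pm\alpha$, so by Proposition 5 neither involution lifts.

*The entropy.* For two reflections in $w_1,w_2$ with $w_j^2=-4$ and $w_1\cdot w_2=k$, we have $w_1\mapsto-w_1$, $w_2\mapsto w_2+\frac k2w_1$ under the first, and symmetrically under the second. The product (first, then second) sends $w_1\mapsto -w_1-\frac k2w_2$ and $w_2\mapsto\frac k2w_1+\big(\frac{k^2}4-1\big)w_2$. Its trace on the span of $w_1,w_2$ is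
$$\tfrac{k^2}4-2, \tag{3}$$
and its determinant is $1$. For $k=4$ the trace is $2$, so both eigenvalues are $1$. Modulo $w_1,w_2$ the product is trivial on the span of $F_1,F_2$ and the two sums, and it acts by $\pm1$ on the differences $E_r-E_{r'}$ with $r,r'$ in the same $W_j$. So $\sigma_1\sigma_2$ has entropy $0$. This agrees with Proposition 6, as there are only $8$ points.

The computation shows what to ask for. Suppose that the involution comes from a pencil with fiber class $\Phi$, that $\alpha$ is in the range of (2), and that $\alpha\cdot\rho=0$. Then $\alpha\cdot v=-2\,\alpha\cdot\Phi$, and $\alpha$ is fixed if and only if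
$$\Phi\cdot F_1=\Phi\cdot F_2 .$$
The pencil must be balanced between the two rulings. The simplest balanced pencil consists of $(1,1)$-curves through two points. And if two such pencils have no common base point, then $\Phi_1\cdot\Phi_2=2$, so with disjoint ramification sets $v_1\cdot v_2=4\cdot2=8$, and (3) gives trace $14$ instead of $2$. One change cures both failures.

## 7. Pencils of $(1,1)$-curves through two points of $\Gamma$

Fix a smooth $(2,2)$ curve $\Gamma\subset\mathbb P^1_x\times\mathbb P^1_y$, let $f_1,f_2\in\mathrm{Pic}^2\Gamma$ be the restrictions of $\mathcal O(1,0),\mathcal O(0,1)$, and $h=f_1+f_2$. Take distinct $a,b\in\Gamma$, put $d=[a+b]\in\mathrm{Pic}^2\Gamma$ and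
$$R=\{t\in\Gamma:\ 2t\sim h-d\}.$$
The class $h-d$ has degree $2$, so $R$ is a translate of the $2$-torsion of the elliptic curve $\Gamma$, and $|R|=4$.

**Proposition 9.** Suppose that $a,b\notin R$, that $d\not\sim f_1,f_2$, and that $a-b\not\sim\pm(f_1-f_2)$. Let $P\subset\Gamma$ be a finite set containing $a,b$ and $R$, let $S=\mathrm{Bl}_P(\mathbb P^1\times\mathbb P^1)$, write $E_q$ for the exceptional class over $q\in P$, and $A=E_a$, $B=E_b$, $\rho=\sum_{r\in R}E_r$,
$$\Phi=F_1+F_2-A-B,\qquad A'=F_1-A,\qquad B'=F_1-B .$$
Then there is an involution $\tau\in\mathrm{Aut}(S)$ such that $\tau^*$ fixes $\Phi,A',B'$ and all $E_q$ with $q\notin R\cup\{a,b\}$, sends $E_r$ to $\Phi-E_r$ for $r\in R$, and acts as the reflection (2) in $v=\rho-2\Phi$ on the span of $F_1,\Phi,\rho,A',B'$ and these $E_q$. Moreover $\tau^*\alpha=\alpha$.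

**Proof.** The plan is to present $S$ as a blowup of another $\mathbb P^1\times\mathbb P^1$ in which $\Phi$ is a ruling.

**Step 1: coordinates.** This step makes the pencil explicit. If $a,b$ lay on a common fiber of $x$, that fiber would cut out the divisor $a+b$ on $\Gamma$, so $d\sim f_1$. This is excluded, and likewise for $y$. So we can choose coordinates with $a=(0,\infty)$, $b=(\infty,0)$. A $(1,1)$-curve $c_1xy+c_2x+c_3y+c_4=0$ passes through $a$ if and only if $c_3=0$, and through $b$ if and only if $c_2=0$. So the pencil is $xy=\text{const}$. Its members $\{x=0\}+\{y=0\}$ and $\{x=\infty\}+\{y=\infty\}$ meet only at $a$ and $b$, transversally, since their intersection number is $2$. Hence on $Y=\mathrm{Bl}_{a,b}(\mathbb P^1\times\mathbb P^1)$ the function $z=xy$ is a morphism $Y\to\mathbb P^1$, with fiber class $\Phi$.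

**Step 2: the new quadric.** The strict transforms of $\{x=0\}$ and $\{x=\infty\}$ in $Y$ are disjoint curves of classes $A'=F_1-A$ and $B'=F_1-B$. They are rational with self-intersection $-1$, so they contract to a smooth surface $Y'$ of Picard number $4-2=2$. Both $x$ and $z$ are constant on the contracted curves, because $F_1\cdot A'=0$ and $\Phi\cdot A'=F_2\cdot F_1+A^2=1-1=0$, and the same for $B'$. So $(x,z)$ induces a morphism $Y'\to T'=\mathbb P^1_x\times\mathbb P^1_z$. It is birational, since $(x,y)\mapsto(x,xy)$ is. A birational morphism of smooth projective surfaces is a composition of point blowups, each raising the Picard number by $1$; both Picard numbers are $2$, so $Y'\cong T'$. From the definitions,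
$$F_2=F_1+\Phi-A'-B'. \tag{4}$$

**Step 3: $\Gamma$ in the new quadric.** We check that $\Gamma$ becomes a curve to which Lemma 7 applies. The strict transform of $\Gamma$ in $Y$ has class $2F_1+2F_2-A-B=2F_1+2\Phi-A'-B'$, by (4). Also $\Gamma\cdot A'=2-1=1$ and $\Gamma\cdot B'=1$. A curve meeting a contracted $(-1)$-curve with intersection number $1$ maps isomorphically to its image near that point. So $\Gamma$ maps isomorphically onto a smooth $(2,2)$ curve $\Gamma'\subset T'$. With $q_0=\Gamma\cap A'$ and $q_\infty=\Gamma\cap B'$ we get $Y=T'[q_0,q_\infty]$ with respect to $\Gamma'\cong\Gamma$, with attached classes $A',B'$.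

**Step 4: ramification.** The map $z|_\Gamma$ is given by sections of $\Phi|_\Gamma=f_1+f_2-a-b=h-d$, of degree $2$. Since $h^0(h-d)=2$ on a curve of genus $1$, and the map is nonconstant, it is the map of the complete linear system $|h-d|$. So $t$ is a ramification point if and only if $2t$ is a member of $|h-d|$, i.e. $t\in R$: the ramification set is exactly $R$.

**Step 5: $q_0,q_\infty\notin R$.** Restricting $A'$ and $B'$ to $\Gamma$ gives $q_0\sim f_1-a$, $q_\infty\sim f_1-b$. So
$$q_0\in R\iff 2f_1-2a\sim f_1+f_2-a-b\iff a-b\sim f_1-f_2,$$
and in the same way $q_\infty\in R\iff b-a\sim f_1-f_2$. Both are excluded.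

**Step 6: reordering.** Since $a,b\notin R$, $S$ is $Y$ blown up at the points of $R$ and then at the remaining points of $P$, all on $\Gamma$. Moving $R$ past $q_0,q_\infty$, which is allowed by Step 5,
$$S=T'[q_0,q_\infty,R,\text{rest}]=T'[R,q_0,q_\infty,\text{rest}],$$
with the same attached classes $A',B',E_r,E_q$. (A remaining point may coincide with $q_0$ or $q_\infty$ on $\Gamma'$; the Convention permits this.) Now Lemma 8, with $F=F_1$, gives $\tau$ and all formulas.

**Step 7: the class $\alpha$.** By (4), $\alpha=F_1-F_2=A'+B'-\Phi$, and all three classes are fixed by $\tau^*$. $\square$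

Step 7 is the point of the change of ruling: in the new quadric $\alpha$ does not involve $F_1$ or $\rho$, the only generators that $\tau^*$ moves in the range of (2).

## 8. Choosing several pencils at once

We now put $N$ such involutions on one surface. For $a_i,b_i\in\Gamma$ $(1\le i\le N)$ put $d_i=[a_i+b_i]$ and $R_i=\{t\in\Gamma:2t\sim h-d_i\}$. If $R_i$ and $R_l$ have a common point, then $d_i\sim d_l$, and then $R_i=R_l$. So any two of these sets are disjoint or equal. We require:

* (i) the $2N$ points $a_i,b_i$ are distinct and none lies in any $R_j$;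
* (ii) $d_i\not\sim f_1,f_2$ for all $i$;
* (iii) $a_i-b_i\not\sim\pm(f_1-f_2)$ for all $i$;

and one of

* (G) the $d_i$ are pairwise inequivalent, or
* (E) all $d_i$ are equal.

**Lemma 10.** Such points exist in both cases, for every $N$.

**Proof.** In each case we find an irreducible parameter space in which each condition fails only on a proper closed subset.

**Case (G).** The parameter space is $\Gamma^{2N}$. Coincidences among the $a_i,b_i$ are diagonals. The other failures are preimages of points under morphisms to some $\mathrm{Pic}^k\Gamma$: $q\in R_j$ with $q\in\{a_i,b_i\}$ means $2q+a_j+b_j\sim h$; failure of (ii) means $a_i+b_i\sim f_1$ or $f_2$; failure of (iii) means $a_i-b_i\sim\pm(f_1-f_2)$; failure of (G) means $a_i+b_i-a_l-b_l\sim0$. All these morphisms are nonconstant (for $q=a_i$, $j=i$ the first is $3a_i+b_i$). So a general point works.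

**Case (E).** Fix $d\not\sim f_1,f_2$ in $\mathrm{Pic}^2\Gamma$, and let $b_i$ be the point with $a_i+b_i\sim d$. The parameter space is $\Gamma^N$. Let $R$ be the common value of the $R_i$. The failures are $a_i=a_l$ (equivalently $b_i=b_l$), $a_i=b_l$, i.e. $a_i+a_l\sim d$ $(i\ne l)$, $a_i=b_i$, i.e. $2a_i\sim d$, then $a_i\in R$ or $b_i\in R$, and $2a_i-d\sim\pm(f_1-f_2)$. Each is a proper closed subset. $\square$

Let $P=\{a_i,b_i\}\cup\bigcup_iR_i\subset\Gamma$. Then $|P|=6N$ in case (G) and $|P|=2N+4$ in case (E). Let $S=\mathrm{Bl}_P(\mathbb P^1\times\mathbb P^1)$ and $X=M\times_{\mathbb P^1\times\mathbb P^1}S$. Write $A_i=E_{a_i}$, $B_i=E_{b_i}$, $\rho_i=\sum_{r\in R_i}E_r$, $\Phi_i=F_1+F_2-A_i-B_i$. Proposition 9 applies to each pair $(a_i,b_i)$ with this same $P$, and gives involutions $\tau_1,\dots,\tau_N\in\mathrm{Aut}(S)$ with $\tau_i^*\alpha=\alpha$. By Proposition 5, every element of $\langle\tau_1,\dots,\tau_N\rangle$ lifts to $\mathrm{Aut}(X)$. Only the entropy remains.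

## 9. A reflection group in $\mathrm{Pic}(S)$, and Theorem A

Let $\Lambda\subset\mathrm{Pic}(S)_{\mathbb Q}=H^2(S,\mathbb Q)$ be the span of $F_1,F_2$ and all $A_l,B_l,\rho_l$. Put $v_i=\rho_i-2\Phi_i\in\Lambda$, and $\mathcal V=\sum_i\mathbb Qv_i$.

**Step 1: every $\tau_i^*$ is a reflection on $\Lambda$.** Fix $i$ and let $A'=F_1-A_i$, $B'=F_1-B_i$. We have $A_i=F_1-A'$, $B_i=F_1-B'$, and $F_2=F_1+\Phi_i-A'-B'$. Each $\rho_l$ is either $\rho_i$ or a sum of classes $E_q$ with $q\notin R_i\cup\{a_i,b_i\}$. So $\Lambda$ lies in the span on which Proposition 9 gives the reflection: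
$$\tau_i^*D=D+\tfrac12(D\cdot v_i)\,v_i\qquad(D\in\Lambda). \tag{5}$$
In particular $\Lambda$ is preserved.

**Step 2: outside $\Lambda$ only signs occur.** A complement to $\Lambda$ in $\mathrm{Pic}(S)_{\mathbb Q}$ is spanned by the differences $E_r-E_{r'}$ with $r,r'$ in a common $R_l$. On such a difference $\tau_i^*$ is $-1$ if $R_l=R_i$ and $+1$ otherwise.

**Step 3: the Gram matrix.** $v_i^2=-4$. For $i\ne l$, $\Phi_i\cdot\Phi_l=2$ and $\rho_i\cdot\Phi_l=0$, so
$$v_i\cdot v_l=\rho_i\cdot\rho_l+8=\begin{cases}8&\text{in case (G)},\\4&\text{in case (E)}.\end{cases}$$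
With $J$ the $N\times N$ all-ones matrix, the Gram matrix is $-12I+8J$ in case (G), with eigenvalues $8N-12$ and $-12$, and $-8I+4J$ in case (E), with eigenvalues $4N-8$ and $-8$. So for $N\ge2$ in case (G), and for $N\ge3$ in case (E), it is nonsingular. Then the $v_i$ are linearly independent, the form on $\mathcal V$ is nondegenerate, and $\Lambda=\mathcal V\oplus\mathcal V^\perp$, with $\mathcal V^\perp$ taken in $\Lambda$. By (5), $\mathcal V^\perp$ is fixed by all $\tau_i^*$.

**Step 4: what to compute.** For $g\in\langle\tau_1,\dots,\tau_N\rangle$, $g^*$ is the identity on $\mathcal V^\perp$ and acts by signs on the differences. On $\mathcal V$ it is a product of reflections with determinant $\pm1$, so its spectral radius there is at least $1$. Hence the spectral radius of $g^*$ on $H^2(S)$ equals the one on $\mathcal V$.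

**Proof of Theorem A.** Take case (G) with $N=2$, so $|P|=12$, and $g=\tau_1\tau_2$. By (5), $\tau_i^*v_i=-v_i$ and $\tau_i^*v_l=v_l+4v_i$ for $l\ne i$. Since $g^*=\tau_2^*\tau_1^*$,
$$g^*v_1=\tau_2^*(-v_1)=-v_1-4v_2,\qquad g^*v_2=\tau_2^*(v_2+4v_1)=-v_2+4v_1+16v_2=4v_1+15v_2 .$$
The trace on $\mathcal V$ is $14$ and the determinant is $-15+16=1$, so the eigenvalues are the roots of $\lambda^2-14\lambda+1$, namely $7\pm4\sqrt3$. Since $g^*\alpha=\alpha$, Proposition 5 gives $f\in\mathrm{Aut}(X)$ with $h_{top}(f)=\log(7+4\sqrt3)$. By Lemma 2, $X$ is $M$ blown up along $12$ disjoint fibers of $p$, and $X\to\mathbb P^3$ is a composition of $14$ blowups along smooth rational curves. $\blacksquare$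

So the answer to the problem is yes.

## 10. Ten transversals: pencils that share their ramification points

To save points, let the ramification sets coincide. This is case (E). Now $v_i\cdot v_l=4$, and two reflections are not enough: by (3), the product of two has trace $2$. Three suffice.

**Proof of Theorem B(1).** Take case (E) with $N=3$, so $|P|=2\cdot3+4=10$. Let $s_i=\tau_i^*|_{\mathcal V}$. By (5), $s_iv_i=-v_i$ and $s_iv_l=v_l+2v_i$ for $l\neq i$. Apply $s_3$, then $s_2$, then $s_1$:
$$\begin{aligned}
v_1&\mapsto v_1+2v_3\mapsto v_1+6v_2+2v_3\mapsto 15v_1+6v_2+2v_3,\\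
v_2&\mapsto v_2+2v_3\mapsto 3v_2+2v_3\mapsto 10v_1+3v_2+2v_3,\\
v_3&\mapsto -v_3\mapsto -2v_2-v_3\mapsto -6v_1-2v_2-v_3 .
\end{aligned}$$
So $s_1s_2s_3$ has trace $15+3-1=17$, and determinant $(-1)^3=-1$. It is an isometry of a nondegenerate form on a $3$-dimensional space, so its multiset of eigenvalues is closed under inversion, and those different from $\pm1$ come in pairs $\mu,\mu^{-1}$. Hence one or three eigenvalues are $\pm1$. Three is impossible, as the trace is $17$. So the eigenvalues are $\mu,\mu^{-1},\epsilon$ with $\epsilon=\pm1$, and the determinant gives $\epsilon=-1$. Thus $\mu+\mu^{-1}=18$, and the spectral radius is $9+4\sqrt5$. Let $g=\tau_3\tau_2\tau_1$, so that $g^*|_{\mathcal V}=s_1s_2s_3$. Proposition 5 gives $f\in\mathrm{Aut}(X)$ with $h_{top}(f)=\log(9+4\sqrt5)$, and by Lemma 2 there are $10+2=12$ blowups in all. $\blacksquare$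

## 11. Free groups of automorphisms of positive entropy

A word $\tau_{i_1}\cdots\tau_{i_m}$ is *reduced* if consecutive indices differ, and *cyclically reduced* if also $i_m\ne i_1$. For example, $\tau_1\tau_2$ is cyclically reduced, while $\tau_1\tau_2\tau_1$ is reduced but conjugate to $\tau_2$. Both properties are unchanged when a word is reversed, which is what passing from $g$ to $g^*$ does.

**Proof of Theorem B(2).** Take case (G) with $N\ge2$, so $|P|=6N$.

**Step 1: growth of the largest coefficient.** Here we find a ping-pong in $\mathcal V$. For $x=\sum c_kv_k$ we have $x\cdot v_i=-4c_i+8\sum_{l\ne i}c_l$. By (5), $\tau_i^*$ replaces $c_i$ by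
$$c_i+\tfrac12(x\cdot v_i)=-c_i+4\sum_{l\ne i}c_l$$
and leaves the other coefficients unchanged. Suppose all $c_l\ge0$, $c_k=\max_lc_l>0$, and $i\ne k$. Then the new $i$-th coefficient is at least $4c_k-c_i\ge3c_k$. So all coefficients remain $\ge0$, and the maximum is now attained at $i$ and has been multiplied by at least $3$.

**Step 2: spectral radii.** Let $w=\tau_{i_m}^*\cdots\tau_{i_1}^*$ be cyclically reduced with $m\ge2$. Start with $v_{i_m}$, whose maximal coefficient $1$ is at $i_m$. Apply $\tau_{i_1}^*$, then $\tau_{i_2}^*$, and so on through $w^n$. Each new index differs from the previous one, where the maximum is: this is $i_1\ne i_m$ at the beginning of each copy of $w$, and $i_{j+1}\ne i_j$ inside. By Step 1, $w^nv_{i_m}$ has largest coefficient $\ge3^{mn}$. The spectral radius is the limit of $\|w^n\|^{1/n}$, so it is at least $3^m$.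

**Step 3: the group is a free product.** Every nonempty reduced word is conjugate, in the free product, to a single generator or to a cyclically reduced word of length $\ge2$: if the first and last letters agree and the length is at least $2$, conjugate by that letter and repeat. A generator acts nontrivially on $\mathrm{Pic}(S)$, as $\tau_i^*v_i=-v_i$. A cyclically reduced word of length $\ge2$ acts nontrivially by Step 2. So no nonempty reduced word acts trivially, and $\langle\tau_1,\dots,\tau_N\rangle\cong(\mathbb Z/2)^{*N}$. Each element lifts to $\mathrm{Aut}(X)$ by Section 8. By Proposition 5 and Step 2, any lift of an element given by a cyclically reduced word of length $m\ge2$ has entropy $\ge m\log3$.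

**Step 4: the even subgroup is free.** Let $H$ be the subgroup of words of even length. It is generated by $\tau_1\tau_2,\dots,\tau_1\tau_N$, because $\tau_i\tau_j=(\tau_1\tau_i)^{-1}(\tau_1\tau_j)$. To see that these are free generators, let $\mathcal F$ be the free group on $x_2,\dots,x_N$, and let $t$ be an element of order $2$ acting on $\mathcal F$ by $tx_jt=x_j^{-1}$. In the semidirect product $\mathcal F\rtimes\langle t\rangle$ we have $(tx_j)^2=(tx_jt)x_j=1$, so $\tau_1\mapsto t$, $\tau_j\mapsto tx_j$ defines a homomorphism from $(\mathbb Z/2)^{*N}$. It sends $\tau_1\tau_j$ to $x_j$. A relation among the $\tau_1\tau_j$ would give one among the $x_j$. So $H$ is free of rank $N-1$.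

**Step 5: entropy on the even subgroup, and lifting.** Conjugation preserves the parity of the length, so a nontrivial element of $H$ is conjugate to a cyclically reduced word of even length $\ge2$, never to a single generator. Its spectral radius on $H^2(S)$ is thus at least $9$, and it has positive entropy. Choose lifts $f_2,\dots,f_N\in\mathrm{Aut}(X)$ of $\tau_1\tau_2,\dots,\tau_1\tau_N$. The group that they generate maps onto $H$, with $f_j$ going to the free generator $\tau_1\tau_j$. A relation among the $f_j$ would give one among the $\tau_1\tau_j$, so the $f_j$ generate a free group of rank $N-1$, mapping isomorphically to $H$. A nontrivial element of it covers a nontrivial element of $H$, and by Proposition 5 has the same positive entropy. By Lemma 2, $X$ is obtained with $6N$ transversals. $\blacksquare$
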